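\title{Indecomposability of the clipped part in Main Decompositions of torsion-free abelian groups}

\begin{abstract}
A Main Decomposition of a torsion-free abelian group $G$ is a decomposition $G=A\oplus H$ in which $A$ is a direct sum of groups of rank one and $H$ has no direct summand of rank one. Given two Main Decompositions $G=A\oplus H=A'\oplus H'$, we ask whether $H$ is indecomposable exactly when $H'$ is. The answer is no: there are groups of countable rank in which $H$ is indecomposable and $H'$ is a direct sum of any prescribed number $n$, $2\le n\le\aleph_0$, of indecomposable groups. The answer is yes if $A$ or $H$ has finite rank; in that case every direct decomposition of $H$ passes to $H'$ up to finite index.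
\end{abstract}

\section{The question and the results}

All groups in this paper are abelian. They are torsion-free of arbitrary, possibly infinite, rank, except for the auxiliary torsion groups $M$ along which we shall glue. The \emph{rank} of a torsion-free group $K$ is the dimension of the $\mathbb Q$-vector space $\mathbb QK=\mathbb Q\otimes K$, and we regard $K$ as a subgroup of $\mathbb QK$. The groups of rank $1$ are, up to isomorphism, the nonzero subgroups of $\mathbb Q$. A group is \emph{indecomposable} if it is nonzero and not the direct sum of two nonzero subgroups. It is \emph{completely decomposable} if it is a direct sum of groups of rank $1$, and \emph{homogeneous completely decomposable} if these can be taken isomorphic to one another. It is \emph{clipped} if it has no direct summand of rank $1$.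

Decompositions of a torsion-free group into indecomposable summands are far from unique: in Example~\ref{ex:13} below a group of rank $4$ is a sum of indecomposables of ranks $1$ and $3$, and also of ranks $2$ and $2$. One therefore looks for a coarser decomposition with better uniqueness properties. A \emph{Main Decomposition} of $G$ is a decomposition
\[
G=A\oplus H,\qquad A \text{ completely decomposable},\quad H\text{ clipped}.
\]
If $G$ has finite rank, such a decomposition exists: split off summands of rank $1$ until none is left. The following is known about two Main Decompositions $G=A\oplus H=A'\oplus H'$. For arbitrary $G$ one has $A\cong A'$ and $\operatorname{rank}H=\operatorname{rank}H'$. If $G$ has finite rank, then $H$ and $H'$ are \emph{nearly isomorphic}: for every prime $p$ there is a monomorphism $\varphi_p:H\to H'$ such that $H'/\varphi_p(H)$ is finite of order prime to $p$. Isomorphism cannot be expected (Example~\ref{ex:noniso}), so one asks which properties of the clipped part are invariants of $G$. The following question is posed in~\cite{BSS}.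

\begin{quote}
\emph{Let $G=A\oplus H=A'\oplus H'$ be two Main Decompositions. Is $H$ indecomposable if and only if $H'$ is indecomposable?}
\end{quote}

The simplest cases point to a positive answer. By the theorem of Baer, Kulikov and Kaplansky (see~\cite{Fuchs}), every direct summand of a completely decomposable group is completely decomposable; so if $H=0$, then $H'$ is completely decomposable and clipped, that is, $H'=0$. A clipped group of rank $2$ or $3$ is indecomposable, because a proper decomposition would have a summand of rank $1$; since $H$ and $H'$ have the same rank, the answer is yes when $\operatorname{rank}H\le3$. And in finite rank, near isomorphism says that $H$ and $H'$ differ very little. Nevertheless the answer is no.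

\begin{theorem}\label{thm:counter}
Let $n$ be an integer $\ge2$ or $n=\aleph_0$, and let $\kappa$ be any infinite cardinal. There is a torsion-free group $G$ with two Main Decompositions $G=A\oplus H=A'\oplus H'$, where $A\cong A'$ is homogeneous completely decomposable of rank $\kappa$ and $\operatorname{rank}H=\operatorname{rank}H'=\aleph_0$, such that $H$ is indecomposable while $H'$ is a direct sum of $n$ nonzero indecomposable groups.
\end{theorem}

The guess suggested by the small cases is correct as soon as one of the two parts has finite rank. ``Almost all'' means all but finitely many.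

\begin{theorem}\label{thm:finite}
Let $G=A\oplus H=A'\oplus H'$ be Main Decompositions in which $A$ or $H$ has finite rank. If $H=\bigoplus_\lambda H_\lambda$, then $H'\cong\bigoplus_\lambda H'_\lambda$ with $H'_\lambda\le H_\lambda$ of finite index, and $H'_\lambda=H_\lambda$ for almost all $\lambda$. In particular, $H$ is indecomposable if and only if $H'$ is.
\end{theorem}

Thus in any counterexample both $A$ and $H$ have infinite rank, and Theorem~\ref{thm:counter} with $\kappa=\aleph_0$ shows that rank $\aleph_0$ for both suffices.

Section~\ref{sec:glue} describes the gluing construction behind all our examples and works out two small cases. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} and Section~\ref{sec:finite} proves Theorem~\ref{thm:finite}. Apart from the Baer--Kulikov--Kaplansky theorem, the proofs do not rely on the facts quoted above; the case of $A\cong A'$ that we need is proved in Corollary~\ref{cor:AA}. We write $\mathbb N=\{0,1,2,\dots\}$.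

\section{Gluing groups of rank one}\label{sec:glue}

\subsection{Locating elements in a direct decomposition}

To show that a group $K$ has no decomposition of a certain kind, we need elements that are forced to lie in one summand or the other, and then relations that force them into the same summand. Divisibility supplies both. For a prime $\ell$ put $\ell^\infty K=\bigcap_{m}\ell^mK$.

\begin{lemma}\label{lem:tools}
Let $K=P\oplus Q$ be torsion-free.
\begin{enumerate}
\item[(a)] If $w\in K$, $n\ge1$ and $nw=a+b$ with $a\in P$, $b\in Q$, then $a/n\in P$ and $b/n\in Q$. In particular $P$ is pure: $nw\in P$ implies $w\in P$.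
\item[(b)] $\ell^\infty K=(\ell^\infty K\cap P)\oplus(\ell^\infty K\cap Q)$. If $\ell^\infty K$ has rank $1$, it lies in $P$ or in $Q$.
\item[(c)] If $P$ contains a basis of $\mathbb QK$, then $Q=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $w=w_P+w_Q$; uniqueness of components gives $nw_P=a$ and $nw_Q=b$. (b) The projections onto $P$ and $Q$ map each $\ell^mK$, hence $\ell^\infty K$, into itself. If the rank is $1$, one of the two intersections has rank $0$ and so vanishes. (c) $Q\cong K/P$ is torsion and torsion-free.
\end{proof}

Two observations compute $\ell^\infty K$ in all our examples. Every subgroup of $K$ that is a $\mathbb Z[1/\ell]$-module lies in $\ell^\infty K$. And if $K$ is a direct sum of groups $\mathbb Z[1/p]$ for various primes $p$, then $\ell^\infty K$ is the sum of those with $p=\ell$, since $\bigcap_m\ell^m\mathbb Z[1/p]=0$ for $p\ne\ell$.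

\subsection{Pullbacks and an exchange lemma}

Let $F$ and $C$ be torsion-free groups, $M$ an abelian group, and $\pi:F\to M$, $\rho:C\to M$ homomorphisms. Their pullback is
\[
H(\pi,\rho)=\{f+c\in F\oplus C:\ \pi(f)=\rho(c)\}.
\]
We think of it as $F$ and $C$ glued along $M$. Two properties are read off from the definition.
\begin{enumerate}
\item[(G1)] If $F=\bigoplus F_\alpha$, $C=\bigoplus C_\alpha$, $M=\bigoplus M_\alpha$ with $\pi(F_\alpha)\subseteq M_\alpha$ and $\rho(C_\alpha)\subseteq M_\alpha$, then $H(\pi,\rho)=\bigoplus_\alpha H(\pi|_{F_\alpha},\rho|_{C_\alpha})$. In particular, if $F=F_0\oplus F_1$ and $\pi(F_0)=0$, then $H(\pi,\rho)=F_0\oplus H(\pi|_{F_1},\rho)$.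
\item[(G2)] If $\theta$ is an automorphism of $F$, then $f+c\mapsto\theta(f)+c$ is an isomorphism $H(\pi\theta,\rho)\to H(\pi,\rho)$.
\end{enumerate}
The source of non-uniqueness in Main Decompositions is that, with $\rho$ fixed, very different maps $\pi$ give the same group once a completely decomposable summand is added.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $\pi:F\to M$, $\pi':F'\to M$ and $\rho:C\to M$ be homomorphisms, and suppose that there are $\mu:F'\to F$ and $\nu:F\to F'$ with $\pi\mu=\pi'$ and $\pi'\nu=\pi$. Then $F'\oplus H(\pi,\rho)\cong F\oplus H(\pi',\rho)$.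
\end{lemma}

\begin{proof}
Define $\tilde\pi,\tilde\pi':F'\oplus F\to M$ by $\tilde\pi(f',f)=\pi(f)$ and $\tilde\pi'(f',f)=\pi'(f')$. By (G1), $H(\tilde\pi,\rho)=F'\oplus H(\pi,\rho)$ and $H(\tilde\pi',\rho)=F\oplus H(\pi',\rho)$. The maps $\alpha(f',f)=(f'-\nu f,f)$ and $\beta(f',f)=(f',f+\mu f')$ are automorphisms of $F'\oplus F$ (change the sign to invert them), and
\[
\tilde\pi\beta\alpha(f',f)=\pi\bigl(f+\mu(f'-\nu f)\bigr)=\pi f+\pi'f'-\pi'\nu f=\pi'f'.
\]
So $\tilde\pi\beta\alpha=\tilde\pi'$, and (G2) gives the claim.
\end{proof}

\subsection{Small cases}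

If a prime $p$ does not divide $m$, there is a unique ring homomorphism $\mathbb Z[1/p]\to\mathbb Z/m$; its kernel is $m\mathbb Z[1/p]$, and it makes every $\mathbb Z/m$-module a $\mathbb Z[1/p]$-module. Congruences modulo $m$ between elements of such rings are read in $\mathbb Z/m$.

\begin{lemma}\label{lem:ranktwo}
Let $r\ne p$ be primes, $R=\mathbb Z[1/r]$, $X=\mathbb Z[1/p]$, let $m\ge2$ be an integer prime to $rp$, and let $a$ be an integer prime to $m$. In $Re\oplus Xx$ let
\[
K(m,a)=\{se+\xi x:\ as\equiv\xi\pmod m\}.
\]
Then $r^\infty K(m,a)=mRe$, $p^\infty K(m,a)=mXx$, and $K(m,a)$ is indecomposable of rank $2$.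
\end{lemma}

\begin{proof}
Write $K=K(m,a)$. We have $r^\infty K\subseteq K\cap r^\infty(Re\oplus Xx)=K\cap Re=mRe$, and $mRe$ is an $R$-module, so equality holds; the same argument with $X$ gives $p^\infty K=mXx$. If $K=P\oplus Q$ with $P,Q\ne0$, both have rank $1$, so by Lemma~\ref{lem:tools}(b) we may assume $me\in P$ and $mx\in Q$. Now $w=e+ax\in K$ and $mw=me+a(mx)$, so $e\in K$ by Lemma~\ref{lem:tools}(a). This is false, as $a\not\equiv0\pmod m$.
\end{proof}

\begin{example}[the clipped part is not determined up to isomorphism]\label{ex:noniso}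
Take $r=11$, $p=31$, $m=5$. The group $K(5,a)$ is the pullback of $\pi_a:Re\to\mathbb Z/5$, $se\mapsto as$, and $\rho:Xx\to\mathbb Z/5$, $\xi x\mapsto\xi$. Since $\pi_2\cdot3=\pi_1$ and $\pi_1\cdot 2=\pi_2$, Lemma~\ref{lem:exchange} gives $R\oplus K(5,1)\cong R\oplus K(5,2)$, and both sides are Main Decompositions. An isomorphism $\varphi:K(5,1)\to K(5,2)$ would map $5Re$ onto $5Re$ and $5Xx$ onto $5Xx$, so its $\mathbb Q$-linear extension would satisfy $\varphi(e)=\alpha e$, $\varphi(x)=\beta x$ with $\alpha=\pm11^i$ and $\beta=\pm31^j$, both $\equiv\pm1\pmod5$. But $\varphi(e+x)\in K(5,2)$ requires $2\alpha\equiv\beta\pmod5$, which is impossible.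
\end{example}

\begin{example}[gluing at two primes]\label{ex:13}
Let $r,p,q\ge5$ be distinct primes, $R=\mathbb Z[1/r]$, $X=\mathbb Z[1/p]$, $Y=\mathbb Z[1/q]$, and
\[
K^{(2)}=\{se+\xi x: s\equiv\xi\ (\mathrm{mod}\ 2)\}\le Re\oplus Xx,\qquad K^{(3)}=\{s'e'+\eta y: s'\equiv\eta\ (\mathrm{mod}\ 3)\}\le Re'\oplus Yy .
\]
Both are indecomposable by Lemma~\ref{lem:ranktwo}. Their sum is $H(\pi,\rho)$ for $M=(\mathbb Z/2)u\oplus(\mathbb Z/3)v$, with $\pi(e)=\rho(x)=u$ and $\pi(e')=\rho(y)=v$. The elements $e_1=e+e'$ and $a=2e+3e'$ form another basis of $Re\oplus Re'$ (the determinant is $1$), and $\pi(e_1)=u+v$, $\pi(a)=0$. By (G1),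
\[
K^{(2)}\oplus K^{(3)}=Ra\oplus L_0,\qquad L_0=\{se_1+\xi x+\eta y:\ s\equiv\xi\ (\mathrm{mod}\ 2),\ s\equiv\eta\ (\mathrm{mod}\ 3)\}.
\]
The group $L_0$ is indecomposable. Indeed $r^\infty L_0=6Re_1$, $p^\infty L_0=2Xx$, $q^\infty L_0=3Yy$, so if $L_0=P\oplus Q$ we may assume $6e_1\in P$, and each of $2x$, $3y$ lies in $P$ or in $Q$. If $2x\in Q$, then $2(3e_1+3x)=6e_1+6x$ yields $3x\in L_0$; if $3y\in Q$, then $3(2e_1+2y)=6e_1+6y$ yields $2y\in L_0$. Both are false, so $Q=0$.
\end{example}

Example~\ref{ex:13} contains the main idea. A basis vector of the free $R$-module can be tied to $C$ at the prime $2$, at the prime $3$, at both, or at neither, and the distribution of the ties among the basis vectors is not an invariant: ``both and neither'' has been traded for ``only $2$ and only $3$''. An indecomposable group $L_0$ plus a copy of $R$ has become a sum of two indecomposables. This is not yet a counterexample, because $K^{(2)}\oplus K^{(3)}$ has the summand $Ra$ and is not clipped. The example also warns us that a direct sum of indecomposable groups of rank at least $2$ need not be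 clipped, so clippedness will need its own proof.

\section{The counterexample}\label{sec:counter}

\subsection{Plan}

Let $F$ be a free $R$-module, $M=M_2\oplus M_3$ with $M_\ell$ a vector space over $\mathbb Z/\ell$, and $\pi:F\to M$ surjective. Then $\pi$ consists of two linear maps $F/2F\to M_2$ and $F/3F\to M_3$, and by Lemma~\ref{lem:exchange} we may vary $\pi$ freely at the cost of adding a copy of $F$. We keep $F/2F\to M_2$ bijective: every basis vector stays tied at $2$, and this will make the pullback clipped. We let $F/3F\to M_3$ be bijective in one group and have a kernel in the other; a basis vector in the kernel is tied only at $2$ and splits off together with its partner as a group like $K^{(2)}$. If $F$ has finite rank, this is impossible, since a surjection between spaces of the same finite dimension is bijective. If $F$ has rank $\aleph_0$, a shift of indices does it.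

One more ingredient is needed. With the ties at $2$ and $3$ alone, the first group would be a direct sum of groups like $L_0$. We therefore link the elements $y_j$ to one another at a third prime, $5$.

\subsection{Construction}

Choose pairwise distinct primes $r,p_i,q_i$ $(i\in\mathbb N)$, none in $\{2,3,5\}$, and put $R=\mathbb Z[1/r]$, $X_i=\mathbb Z[1/p_i]$, $Y_i=\mathbb Z[1/q_i]$. In a $\mathbb Q$-vector space $V$ with basis $\{e_i,x_i,y_i:i\in\mathbb N\}$ let
\[
F=\bigoplus_iRe_i,\qquad D=\bigoplus_jY_jy_j,\qquad E=D+\sum_{j\ge1}\mathbb Z\,\frac{y_0+y_j}5,\qquad C=\bigoplus_iX_ix_i\oplus E,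
\]
and let $M=\bigoplus_i(\mathbb Z/2)u_i\oplus\bigoplus_j(\mathbb Z/3)v_j$. Since $M$ is a $\mathbb Z/6$-module, it is a module over each of $R$, $X_i$, $Y_j$. Let $\rho_0:D\to M$ be given by $\rho_0(\eta y_j)=\eta v_j$ for $\eta\in Y_j$. As $5E\subseteq D$, the formula $y\mapsto-\rho_0(5y)$ defines a homomorphism on $E$, and it extends $\rho_0$ because $-5\equiv1\pmod 3$. Define $\rho:C\to M$ by this formula on $E$ and by $\rho(\xi x_i)=\xi u_i$ for $\xi\in X_i$.

Let $T\subseteq\mathbb N$ have infinite complement $I=\mathbb N\setminus T$ and let $\sigma:I\to\mathbb N$ be a bijection, with $\sigma=\mathrm{id}$ if $T=\varnothing$. Let $\pi_T:F\to M$ be the $R$-linear map with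
\[
\pi_T(e_i)=u_i+v_{\sigma(i)}\quad(i\in I),\qquad \pi_T(e_i)=u_i\quad(i\in T),
\]
and put $H_T=H(\pi_T,\rho)$ and $N=H_T\cap F=\ker\pi_T\supseteq 6F$. The group $H_T$ contains the basis $\{6e_i,2x_i,3y_j\}$ of $V$, so it has rank $\aleph_0$. It also contains the \emph{ties}
\begin{equation}\label{eq:ties}
3e_i+3x_i\ \ (i\in\mathbb N),\qquad 2e_i+2y_{\sigma(i)}\ \ (i\in I),\qquad \tfrac15(3y_0+3y_j)\ \ (j\ge1),
\end{equation}
because $\pi_T(3e_i)=u_i=\rho(3x_i)$, $\pi_T(2e_i)=2v_{\sigma(i)}=\rho(2y_{\sigma(i)})$ for $i\in I$, and $\rho\bigl(\frac15(3y_0+3y_j)\bigr)=-3v_0-3v_j=0$. Figure~\ref{fig:ties} shows them for $T=\varnothing$ and $T=\{0\}$.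

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15]
\foreach \i in {0,1,2,3}{
  \node (x\i) at (\i,2) {$x_{\i}$}; \node (e\i) at (\i,1) {$e_{\i}$}; \node (y\i) at (\i,0) {$y_{\i}$};
  \draw (x\i) -- (e\i); \draw[dashed] (e\i) -- (y\i);
  \node (X\i) at (\i+5.5,2) {$x_{\i}$}; \node (E\i) at (\i+5.5,1) {$e_{\i}$};
  \draw (X\i) -- (E\i);}
\foreach \j/\i in {0/1,1/2,2/3}{
  \node (Y\j) at (\i+5.5,0) {$y_{\j}$}; \draw[dashed] (E\i) -- (Y\j);}
\foreach \j in {1,2,3}{\draw[dotted,thick] (y0) to[bend right=45] (y\j);}
\foreach \j in {1,2}{\draw[dotted,thick] (Y0) to[bend right=45] (Y\j);}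
\node at (3.7,1) {$\cdots$}; \node at (9.2,1) {$\cdots$};
\node at (1.5,2.7) {$H_\varnothing$}; \node at (7,2.7) {$H_{\{0\}}$};
\end{tikzpicture}
\caption{The ties in $H_T$ for $T=\varnothing$ (left) and for $T=\{0\}$ with $\sigma(i)=i-1$ (right). Vertices are the basis vectors; solid, dashed and dotted edges are ties at the primes $2$, $3$ and $5$. The left graph is connected and $H_\varnothing$ is indecomposable. On the right the edge from $x_0$ to $e_0$ is detached and gives a summand of rank $2$. The two groups become isomorphic after adding $\aleph_0$ copies of $R$.}\label{fig:ties}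
\end{figure}

Let $L$ be the pullback of $\bigoplus_{i\in I}Re_i$ and $\bigoplus_{i\in I}X_ix_i\oplus E$ over $\bigoplus_{i\in I}(\mathbb Z/2)u_i\oplus\bigoplus_j(\mathbb Z/3)v_j$, and for $i\in T$ let $K_i$ be the pullback of $Re_i$ and $X_ix_i$ over $(\mathbb Z/2)u_i$, all formed with the restrictions of $\pi_T$ and $\rho$. By (G1),
\begin{equation}\label{eq:split}
H_T=L\oplus\bigoplus_{i\in T}K_i .
\end{equation}
Each $K_i$ is a group $K(2,1)$ of Lemma~\ref{lem:ranktwo}, hence indecomposable. If we give $e_i,x_i,u_i,p_i$ $(i\in I)$ the new index $\sigma(i)$, then $L$ becomes the group $H_\varnothing$ built from the primes $r$, $(p_{\sigma^{-1}(j)})_j$, $(q_j)_j$. So $L$ is indecomposable once $H_\varnothing$ is shown to be indecomposable for every admissible choice of primes.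

\subsection{Decompositions of $H_T$}

The lines $\mathbb Qx_i$ and $\mathbb Qy_j$ are singled out by their own primes $p_i$ and $q_j$; this is why these primes are chosen distinct. The lines $\mathbb Qe_i$ are not singled out, since they share the prime $r$, and a decomposition may cut through $N$ along any directions. Parts (d) and (e) of the next lemma deal with this difficulty by applying the ties to a suitable combination of the $e_i$.

\begin{lemma}\label{lem:HT}
Let $H_T=P\oplus Q$.
\begin{enumerate}
\item[(a)] Each $2x_i$ and each $3y_j$ lies in $P$ or in $Q$, and $N=(N\cap P)\oplus(N\cap Q)$.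
\item[(b)] All $3y_j$ lie in the same summand.
\item[(c)] If $6e_i\in P$, then $2x_i\in P$.
\item[(d)] If all $2x_i$ lie in $P$, then $N\subseteq P$.
\item[(e)] If $T=\varnothing$ and all $3y_j$ lie in $P$, then $N\subseteq P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $5H_T\subseteq B:=\bigoplus Re_i\oplus\bigoplus X_ix_i\oplus\bigoplus Y_jy_j$, so $5\,\ell^\infty H_T\subseteq\ell^\infty B$ for every prime $\ell$. Hence $p_i^\infty H_T\subseteq\mathbb Qx_i$, $q_j^\infty H_T\subseteq\mathbb Qy_j$ and $r^\infty H_T\subseteq H_T\cap\mathbb QF=N$. Conversely $2X_ix_i$, $3Y_jy_j$ and $N$ are subgroups of $H_T$ and modules over $X_i$, $Y_j$ and $R$. So $p_i^\infty H_T\ni 2x_i$ and $q_j^\infty H_T\ni3y_j$ have rank $1$, and $r^\infty H_T=N$. Apply Lemma~\ref{lem:tools}(b).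

(b) First, $\frac35y_j\notin E$ for all $j$. Suppose $\frac35y_j=d+\sum_{k\ge1}\gamma_k\frac{y_0+y_k}5$ with $d\in D$ and integers $\gamma_k$, almost all zero. An integer $\gamma$ with $\gamma/5\in Y_k$ is divisible by $5$, since $q_k\neq5$. The $y_k$-coordinates with $k\ge1$, $k\ne j$ give $5\mid\gamma_k$. If $j\ge1$, the $y_0$-coordinate gives $5\mid\sum_k\gamma_k$, so also $5\mid\gamma_j$. Thus in every case all $\gamma_k$ are divisible by $5$, so $\frac35y_j\in D$ and $\frac35\in Y_j$, which is false. Now if $3y_0$ and $3y_j$ lay in different summands, Lemma~\ref{lem:tools}(a) applied to the tie $w=\frac15(3y_0+3y_j)$ and $n=5$ would give $\frac35y_j\in H_T$, hence $\frac35y_j\in E$.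

(c) Otherwise $2x_i\in Q$. Then $2(3e_i+3x_i)=6e_i+6x_i$ gives $3x_i\in H_T$, whereas $\rho(3x_i)=u_i\ne0$.

For (d) and (e), suppose $N\not\subseteq P$. By (a) there is $0\ne z'\in N\cap Q$. For some $k$ we have $r^kz'=\sum m_ie_i$ with integers $m_i$. Let $g=\gcd(m_i)$, $n_i=m_i/g$ and
\[
z=6\sum_i n_ie_i,\qquad n_i\in\mathbb Z,\quad\gcd(n_i)=1 .
\]
Then $z\in6F\subseteq H_T$ and $gz=6r^kz'\in Q$, so $z\in Q$ by purity.

(d) The element $w=\sum n_i(3e_i+3x_i)$ of $H_T$ satisfies $2w=3\sum n_i(2x_i)+z$, with the first term in $P$. Hence $z/2=3\sum n_ie_i\in H_T$, that is, $0=\pi_T(3\sum n_ie_i)=\sum n_iu_i$. So all $n_i$ are even, contradicting $\gcd(n_i)=1$.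

(e) The element $w=\sum n_i(2e_i+2y_i)$ of $H_\varnothing$ satisfies $3w=2\sum n_i(3y_i)+z$, with the first term in $P$. Hence $z/3=2\sum n_ie_i\in H_\varnothing$, that is, $0=\pi_\varnothing(2\sum n_ie_i)=\sum 2n_iv_i$. So all $n_i$ are divisible by $3$, a contradiction.
\end{proof}

The proof of (e) needs a tie at $3$ for every $e_i$. For $T\neq\varnothing$ the statement fails: in \eqref{eq:split} all $3y_j$ lie in $L$, but $6e_i\in K_i$ for $i\in T$.

\begin{proposition}\label{prop:HT}
The group $H_\varnothing$ is indecomposable, and $H_T$ is clipped for every $T$.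
\end{proposition}

\begin{proof}
Let $H_\varnothing=P\oplus Q$. By Lemma~\ref{lem:HT}(b) we may assume that all $3y_j$ lie in $P$. By (e) all $6e_i$ lie in $P$, and by (c) so do all $2x_i$. Thus $P$ contains a basis of $V$, and $Q=0$.

Suppose $H_T=W'\oplus W$ with $W$ of rank $1$. The $3y_j$ are independent and lie in one summand, so they lie in $W'$. If $2x_i\in W$ for some $i$, then $W\subseteq\mathbb Qx_i$, so $N\cap W=0$ and $N\subseteq W'$ by (a); then $6e_i\in W'$, and (c) gives $2x_i\in W'$, a contradiction. So all $2x_i$ lie in $W'$, and by (d) all $6e_i$ do. Then $W=0$, a contradiction.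
\end{proof}

\subsection{Absorbing the difference}

\begin{proposition}\label{prop:absorb}
$F\oplus H_\varnothing\cong F\oplus H_T$ for every $T$.
\end{proposition}

\begin{proof}
Multiplication by $3$ fixes the $u$'s and kills the $v$'s; multiplication by $-2$ kills the $u$'s and fixes the $v$'s. Define $R$-linear maps $\mu,\nu:F\to F$ by
\[
\mu(e_i)=3e_i-2e_{\sigma^{-1}(i)}\ \ (i\in\mathbb N),\qquad
\nu(e_i)=\begin{cases}3e_i-2e_{\sigma(i)}&(i\in I),\\ 3e_i&(i\in T).\end{cases}
\]
Then $\pi_T\mu(e_i)=u_i+v_i=\pi_\varnothing(e_i)$, while $\pi_\varnothing\nu(e_i)$ equals $u_i+v_{\sigma(i)}$ for $i\in I$ and $u_i$ for $i\in T$, which is $\pi_T(e_i)$. So $\pi_T\mu=\pi_\varnothing$ and $\pi_\varnothing\nu=\pi_T$, and Lemma~\ref{lem:exchange} applies with $F'=F$.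
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Choose $T$ with $|T|=n-1$ if $n$ is finite, and $T$ infinite with infinite complement if $n=\aleph_0$. Let $A=R^{(\kappa)}$ be the direct sum of $\kappa$ copies of $R$, let $H=H_\varnothing$ and $G=A\oplus H$. Since $\kappa$ is infinite, $A\cong A\oplus F$, and Proposition~\ref{prop:absorb} gives
\[
G\cong A\oplus F\oplus H_\varnothing\cong A\oplus F\oplus H_T\cong A\oplus H_T .
\]
So $G=A'\oplus H'$ with $A'\cong A$ and $H'\cong H_T$. By Proposition~\ref{prop:HT}, $H$ and $H'$ are clipped, so both decompositions are Main Decompositions, and $H$ is indecomposable. Both $H$ and $H'$ have rank $\aleph_0$. By \eqref{eq:split}, $H'$ is the direct sum of the $1+|T|=n$ indecomposable groups $L$ and $K_i$ $(i\in T)$.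
\end{proof}

\section{The case of finite rank}\label{sec:finite}

The proof of Theorem~\ref{thm:finite} has three parts. We first cancel one group of rank $1$ from an isomorphism $R\oplus K\cong R\oplus K'$; by Example~\ref{ex:noniso} this cannot give $K\cong K'$, but it gives a weaker relation that respects decompositions and survives iteration. Next we show that $A\cong A'$ when $A$ has finite rank, so that the cancellation can be applied. Finally we reduce the case of $H$ of finite rank to that of $A$ of finite rank.

\subsection{Groups of rank one}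

From now on $R$ is an arbitrary nonzero subgroup of $\mathbb Q$ and $S=\operatorname{End}R$. We collect the facts that we use.

\begin{enumerate}
\item[(R1)] \emph{$S=\{s\in\mathbb Q:sR\subseteq R\}=\mathbb Z[1/p:p\in\Pi]$, where $\Pi$ is the set of primes that are units of $S$.} An endomorphism of $R$ extends to a $\mathbb Q$-linear map of $\mathbb Q$, so it is multiplication by a rational number; and if $a/b\in S$ is in lowest terms, then $1/b\in S$ by B\'ezout's identity. Consequently $S$ is a principal ideal domain, every nonzero element of $S$ is a unit times a positive integer $N$ with no prime factor in $\Pi$, and for such $N$ the map $\mathbb Z\to S/NS$ is onto, the primes of $\Pi$ being invertible modulo $N$.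
\item[(R2)] \emph{$|R/dR|\le d$ for every integer $d\ge1$, and a subgroup $R_1\le R$ of finite index is isomorphic to $R$.} Finitely many elements of $R$ lie in a cyclic subgroup, whose image in $R/dR$ has at most $d$ elements. If $R_1$ has index $d$, then $dR\subseteq R_1$, and comparing indices gives $R_1=dR$.
\item[(R3)] \emph{If $R_1$ has rank $1$ and $R_1\not\cong R$, every composite $R\to R_1\to R$ is zero.} If the composite is $s\neq0$, the second map $g$ is injective and $g(R_1)\supseteq sR$ has finite index in $R$ by (R1) and (R2), so $R_1\cong g(R_1)\cong R$.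
\item[(R4)] \emph{A homomorphism $h:R\to\bigoplus_\lambda K_\lambda$ into a torsion-free group has only finitely many nonzero components $h_\lambda$.} For $0\ne t\in R$, almost all $h_\lambda(t)$ vanish, and $h_\lambda(t)=0$ forces $h_\lambda=0$ since $R/\mathbb Zt$ is torsion.
\item[(R5)] \emph{A group $K$ has a summand isomorphic to $U$ if and only if $fh=1$ for some $h:U\to K$, $f:K\to U$; in that case $K=h(U)\oplus\ker f$.}
\end{enumerate}

\subsection{Canceling one group of rank one}

\begin{lemma}\label{lem:cancel}
Let $K=\bigoplus_\lambda K_\lambda$ be torsion-free and $R\oplus K\cong R\oplus K'$. Then $K'\cong\bigoplus_\lambda K'_\lambda$ with $K'_\lambda\le K_\lambda$ of finite index and $K'_\lambda=K_\lambda$ for almost all $\lambda$.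
\end{lemma}

The first step of the proof identifies $K'$ with a subgroup $f^{-1}(NR)$ of $K$, defined by one congruence $\sum_\lambda f(k_\lambda)\equiv0\pmod{NR}$. The difficulty is that this congruence couples the components $k_\lambda$, so the subgroup need not be compatible with the decomposition of $K$. To see the remedy, let $K=K_1\oplus K_2$, let $N=p$ be prime, and suppose that $h_1:R\to K_1$ satisfies $fh_1\equiv1\pmod{pS}$. The substitution $(k_1,k_2)\mapsto(k_1-h_1f(k_2),k_2)$ is an automorphism of $K$, and it turns the congruence $f(k_1)+f(k_2)\equiv0$ into $f(k_1)\equiv0$, a condition on $k_1$ alone. For composite $N$ no single $K_\lambda$ need serve all prime factors, so we choose a component for each prime and combine the substitutions with the Chinese remainder theorem.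

\begin{proof}
\emph{Step 1: $K'$ as a subgroup of $K$.} Let $\Phi:R\oplus K\to R\oplus K'$ be an isomorphism. Its composite with the projection onto $R$ has the form $(t,k)\mapsto bt+f(k)$ with $b\in S$ and $f:K\to R$, and its kernel $\Phi^{-1}(K')$ is isomorphic to $K'$. Writing $\Phi^{-1}(t,0)=(at,h(t))$ with $a\in S$ and $h:R\to K$, we get
\[
ba+fh=1 .
\]
If $b=0$, the kernel is $R\oplus\ker f$, which is isomorphic to $K$ by (R5), and we take $K'_\lambda=K_\lambda$. Let $b\ne0$ and write $b$ as a unit times $N$ as in (R1), so that $bR=NR$. The projection $(t,k)\mapsto k$ is injective on the kernel, because $bt=-f(k)$ determines $t$, and its image is $f^{-1}(NR)$. So $K'\cong f^{-1}(NR)$. If $N=1$, again $K'\cong K$. Otherwise $N=n_1\cdots n_s$ with $n_j$ a power of a prime $p_j\notin\Pi$, the $p_j$ distinct.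

\emph{Step 2: a component for each prime.} Let $h_\lambda:R\to K_\lambda$ be the components of $h$ and $m_\lambda=fh_\lambda\in S$. By (R4) almost all $m_\lambda$ vanish, and $\sum_\lambda m_\lambda=fh=1-ba\equiv1\pmod{NS}$. As $p_jS\ne S$, there is an index $\lambda(j)$ with $m_{\lambda(j)}\notin p_jS$. By (R1), $m_{\lambda(j)}$ is congruent modulo $n_jS$ to an integer, necessarily prime to $p_j$. The Chinese remainder theorem gives an integer $c_j$ with
\[
c_jm_{\lambda(j)}\equiv1\pmod{n_jS},\qquad c_j\equiv0\pmod{n_i}\ \text{ for } i\ne j .
\]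

\emph{Step 3: the automorphism.} For $k\in K$ with components $k_\lambda$ put $\delta_j(k)=h_{\lambda(j)}f(k-k_{\lambda(j)})$. The endomorphism $\delta_j$ kills $K_{\lambda(j)}$ and has image in $K_{\lambda(j)}$, so $\delta_j^2=0$ and $1-c_j\delta_j$ is an automorphism of $K$ with inverse $1+c_j\delta_j$. Let $\omega=(1-c_1\delta_1)\cdots(1-c_s\delta_s)$. Fix $j$. Modulo the two-sided ideal $n_j\operatorname{End}K$ every factor with index $i\neq j$ is congruent to $1$, so $\omega=1-c_j\delta_j+n_j\gamma_j$ with $\gamma_j\in\operatorname{End}K$. Therefore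
\[
f\omega(k)=f(k_{\lambda(j)})+(1-c_jm_{\lambda(j)})\,f(k-k_{\lambda(j)})+n_jf\gamma_j(k)\equiv f(k_{\lambda(j)})\pmod{n_jR}.
\]

\emph{Step 4: conclusion.} If $n,n'$ are coprime integers, $1=\alpha n+\beta n'$ and $t\in nR\cap n'R$, then $t=\alpha nt+\beta n't\in nn'R$. By induction $NR=\bigcap_jn_jR$, and likewise $N_\lambda R=\bigcap_{\lambda(j)=\lambda}n_jR$ for $N_\lambda=\prod_{\lambda(j)=\lambda}n_j$. So $f\omega(k)\in NR$ if and only if $f(k_\lambda)\in N_\lambda R$ for every $\lambda$, and
\[
K'\cong f^{-1}(NR)\cong\omega^{-1}f^{-1}(NR)=\bigoplus_\lambda K'_\lambda,\qquad K'_\lambda=K_\lambda\cap f^{-1}(N_\lambda R).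
\]
The index of $K'_\lambda$ in $K_\lambda$ is at most $|R/N_\lambda R|\le N_\lambda$, and $N_\lambda=1$ unless $\lambda\in\{\lambda(1),\dots,\lambda(s)\}$.
\end{proof}

In Example~\ref{ex:noniso} the data of Step 1 can be taken as $b=2$, $a=-2$, $f(se+\xi x)=s$, $h(t)=5te$ on $K=K(5,1)$; indeed $se+\xi x\mapsto 2se+\xi x$ maps $K(5,2)$ onto the subgroup $f^{-1}(2R)$ of index $2$.

\begin{proposition}\label{prop:cancel}
Let $A$ be completely decomposable of finite rank, $H=\bigoplus_\lambda H_\lambda$ torsion-free, and $A\oplus H\cong A\oplus H'$. Then $H'\cong\bigoplus_\lambda H'_\lambda$ with $H'_\lambda\le H_\lambda$ of finite index and $H'_\lambda=H_\lambda$ for almost all $\lambda$.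
\end{proposition}

\begin{proof}
We use induction on the rank $n$ of $A=R_1\oplus\dots\oplus R_n$, for all $H$ and $H'$ at once. For $n=0$ take $H'_\lambda=H_\lambda$. For $n\ge1$ let $A_*=R_1\oplus\dots\oplus R_{n-1}$ and apply Lemma~\ref{lem:cancel} to $R=R_n$, $K=R_1\oplus\dots\oplus R_{n-1}\oplus\bigoplus_\lambda H_\lambda$ and $K'=A_*\oplus H'$. It gives
\[
A_*\oplus H'\cong R'_1\oplus\dots\oplus R'_{n-1}\oplus H^1,\qquad H^1=\bigoplus_\lambda H^1_\lambda,
\]
with $R'_i\le R_i$ and $H^1_\lambda\le H_\lambda$ of finite index and $H^1_\lambda=H_\lambda$ for almost all $\lambda$. By (R2), $R'_i\cong R_i$, so $A_*\oplus H^1\cong A_*\oplus H'$. By induction $H'\cong\bigoplus H'_\lambda$ with $H'_\lambda\le H^1_\lambda$ of finite index and equality for almost all $\lambda$. Then $H'_\lambda$ has finite index in $H_\lambda$, with equality for almost all $\lambda$.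
\end{proof}

\subsection{Counting summands of rank one}

To compare $A$ with $A'$ we count copies of $R$ by linear algebra over a residue field of $S$. The field has to be chosen so that the clipped part contributes nothing, and the next lemma provides it. By (R5), the absence of a summand $R$ says only that no single composite $R\to K\to R$ is a unit; the point is that even all composites together do not generate $S$.

\begin{lemma}\label{lem:ideal}
If $K$ has no summand isomorphic to $R$, there is a maximal ideal $\mathfrak m$ of $S$ with $fh\in\mathfrak m$ for all $h:R\to K$ and $f:K\to R$.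
\end{lemma}

\begin{proof}
Otherwise the composites generate $S$ as an ideal, and so do finitely many of them, say $f_1h_1,\dots,f_th_t$. Then the entries of the matrix $\Gamma=(f_kh_l)_{k,l}$ over $S$ generate $S$. By the Smith normal form over a principal ideal domain, there are $U,W\in GL_t(S)$ such that $U\Gamma W$ is diagonal with entries $d_1\mid d_2\mid\cdots\mid d_t$; as multiplication by invertible matrices preserves the ideal generated by the entries, $d_1$ is a unit. With $f=\sum_kU_{1k}f_k$ and $h=\sum_lh_lW_{l1}$ we have $fh=d_1$, so $(d_1^{-1}f)h=1$ and $K$ has a summand isomorphic to $R$.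
\end{proof}

In Example~\ref{ex:13}, where $S=R$, take $K=K^{(2)}$. Every $h$ has image in $r^\infty K=2Re$, and every $f$ kills $p^\infty K=2Xx$, so that $f(e)=f(e+x)\in R$; hence $\mathfrak m=2R$ works. The same argument gives $\mathfrak m=3R$ for $K^{(3)}$. No ideal serves the sum: for $h(t)=t(2e+3e')$ and $f(se+\xi x+s'e'+\eta y)=s'-s$ we get $fh=1$.

\begin{lemma}\label{lem:count}
Let $G=A\oplus H$, where $H$ is clipped and $A=\bigoplus_\iota R_\iota$ is a direct sum of groups of rank $1$ of which exactly $m<\infty$ are isomorphic to $R$. If $G$ has a summand isomorphic to $R^k$ with $k$ finite, then $k\le m$.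
\end{lemma}

\begin{proof}
Write $A=B\oplus A_0$, where $B\cong R^m$ and $A_0$ is the sum of the $R_\iota\not\cong R$. Choose $h:R^k\to G$ and $f:G\to R^k$ with $fh=1$, and split them along $G=B\oplus A_0\oplus H$. In $\operatorname{End}(R^k)=M_k(S)$,
\[
1=f_Bh_B+f_0h_0+f_Hh_H .
\]
The entries of $f_0h_0$ are composites $R\to A_0\to R$, which by (R4) are finite sums of composites $R\to R_\iota\to R$ and vanish by (R3). The entries of $f_Hh_H$ are composites $R\to H\to R$ and lie in the ideal $\mathfrak m$ of Lemma~\ref{lem:ideal}. Finally $f_Bh_B$ is the product of a $k\times m$ and an $m\times k$ matrix. Over the field $S/\mathfrak m$ the identity matrix of size $k$ thus has rank at most $m$.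
\end{proof}

\begin{corollary}\label{cor:AA}
If $G=A\oplus H=A'\oplus H'$ are Main Decompositions and $A$ has finite rank, then $A\cong A'$.
\end{corollary}

\begin{proof}
Fix decompositions of $A$ and $A'$ into groups of rank $1$, and let $m(R)$ and $m'(R)$ be the numbers of summands isomorphic to $R$. Each $m(R)$ is finite. For every finite $k\le m'(R)$ the group $G$ has a summand $R^k$, so $k\le m(R)$ by Lemma~\ref{lem:count}. Hence $m'(R)\le m(R)$ is finite, and Lemma~\ref{lem:count} applied to $A'\oplus H'$ gives $m(R)\le m'(R)$. So $m(R)=m'(R)$ for all $R$.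
\end{proof}

\subsection{Proof of Theorem~\ref{thm:finite}}

\emph{Case 1: $A$ has finite rank.} By Corollary~\ref{cor:AA}, $A\oplus H\cong A\oplus H'$, and Proposition~\ref{prop:cancel} gives the first assertion.

\emph{Case 2: $H$ has finite rank.} The idea is that $H$ involves only finitely many of the rank-one summands of $A'$, so the rest can be discarded. Fix a decomposition of $A'$ into groups of rank $1$ and a basis of $\mathbb QH$ contained in $H$. The basis is finite, so the $A'$-components of its elements lie in a finite partial sum $A'_1$; write $A'=A'_1\oplus A'_2$ and $U=A'_1\oplus H'$. Every element of $H$ has a nonzero multiple in $U$, and $U$ is pure in $G=A'_2\oplus U$, so $H\le U$. Recall the modular law: if $G=Z_1\oplus Z_2$ and $Z_1\le Z\le G$, then $Z=Z_1\oplus(Z\cap Z_2)$. Applied to $G=H\oplus A$ and $H\le U$, it gives $U=B\oplus H$ with $B=U\cap A$. Then $G=B\oplus(A'_2\oplus H)$ and $B\le A$, so by the modular law again $B$ is a direct summand of $A$. By the Baer--Kulikov--Kaplansky theorem~\cite{Fuchs}, $B$ is completely decomposable. Thus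
\[
U=B\oplus H=A'_1\oplus H'
\]
are Main Decompositions of $U$ with $A'_1$ of finite rank. By Corollary~\ref{cor:AA}, $B\cong A'_1$ has finite rank, and Case 1 applies to $U$.

\emph{The equivalence.} A subgroup of finite index in a nonzero torsion-free group is nonzero, since such a group is infinite. The first assertion, applied to the decomposition of $H$ with the single summand $H$, shows that $H'$ is isomorphic to a subgroup of finite index in $H$; so $H'=0$ if and only if $H=0$, and $H'$ has finite rank if $H$ has. If $H=H_1\oplus H_2$ with $H_1,H_2\ne0$, then $H'\cong H'_1\oplus H'_2$ with $H'_1,H'_2\ne0$. Hence $H$ is indecomposable if $H'$ is. The hypothesis of the theorem passes to $A'\oplus H'$, because $A'\cong A$ in Case 1 and $H'$ has finite rank in Case 2, and exchanging the two decompositions gives the converse. \qed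

\begin{remark}
Clippedness of $H$ and $H'$ enters only through Corollary~\ref{cor:AA}. Without it the theorem fails in rank $4$: in Example~\ref{ex:13}, $Ra\oplus L_0=0\oplus(K^{(2)}\oplus K^{(3)})$ with $L_0$ indecomposable. The finiteness of the rank of $A$ is what allows Proposition~\ref{prop:cancel} to cancel the summands one at a time. For the groups of Section~\ref{sec:counter} with $T\ne\varnothing$, Theorem~\ref{thm:finite} shows that $R^m\oplus H_\varnothing\not\cong R^m\oplus H_T$ for every finite $m$, so the infinitely many copies of $R$ in Proposition~\ref{prop:absorb} are all but finitely many times indispensable: no finite number of them suffices.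
\end{remark}

\begin{thebibliography}{9}

\bibitem{BSS}
Gabor Braun, Phill Schultz and Lutz Struengmann, \emph{Decompositions of torsion-free abelian groups}, arXiv:1810.09644 (2018).

\bibitem{Fuchs}
L.~Fuchs, \emph{Infinite Abelian Groups} II.

\end{thebibliography}
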